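\title{A non-rational generating series for the sections of two divisors on a rational surface}

\begin{abstract}
For divisors $D,D_1,\dots,D_l$ on a smooth complex projective surface we study the power series with coefficients $h^0(D+\sum m_iD_i)$. We disprove the conjecture that it is rational whenever the divisors are pseudo-effective. On a blow-up of the Hirzebruch surface $\mathbb{F}_3$ at $13$ points we construct nef and big divisors $D_1,D_2$ such that $h^0(m_1D_1+m_2D_2)$ is a quadratic polynomial plus the indicator function of the cubic $m_2=\binom{m_1+1}{3}$; the series is neither rational, nor algebraic, nor D-finite. The cause is a curve $E$ orthogonal to both divisors with $\operatorname{Pic}^0(E)\cong\mathbb{G}_a^2$, a group in which the Mordell--Lang property fails. We also prove that the series is rational if the $D_i$ are semiample, and if they are nef and big and the Picard groups of the curves orthogonal to two of them are semiabelian.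
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The series}
Let $X$ be a smooth projective surface over $\mathbb{C}$ and let $\mathbb{N}=\{0,1,2,\dots\}$. For a $\mathbb{Q}$-divisor $B=\sum b_jC_j$ with distinct prime divisors $C_j$ put $\lfloor B\rfloor=\sum\lfloor b_j\rfloor C_j$ and $h^0(B)=\dim H^0(X,\mathcal{O}_X(\lfloor B\rfloor))$. For $\mathbb{Q}$-divisors $D,D_1,\dots,D_l$ define
\[
M_{X,D,D_1,\dots,D_l}(t_1,\dots,t_l)=\sum_{m\in\mathbb{N}^l}h^0\Big(D+\sum_{i=1}^lm_iD_i\Big)\,t^m\in\mathbb{Z}[[t_1,\dots,t_l]],\qquad t^m=t_1^{m_1}\cdots t_l^{m_l}.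
\]
For integral divisors this is the Hilbert series of the $\mathbb{N}^l$-graded module $\bigoplus_mH^0(D+\sum m_iD_i)$ over the ring $\bigoplus_mH^0(\sum m_iD_i)$. If the ring and the module are finitely generated, the series is rational (Lemma~\ref{lem:HS}). For the two rulings $D_1,D_2$ of $\mathbb{P}^1\times\mathbb{P}^1$ and $D=0$, for instance, it is $\sum(m_1+1)(m_2+1)t^m=(1-t_1)^{-2}(1-t_2)^{-2}$.

In one variable no finiteness assumption is needed. By the theorem of Cutkosky and Srinivas on Zariski's conjecture, for a divisor $D_1$ on $X$ there are periodic functions $a(n),b(n),c(n)$ with $h^0(nD_1)=a(n)n^2+b(n)n+c(n)$ for $n\gg0$, and so $\sum_nh^0(nD_1)t^n=f(t)/(1-t^r)^3$ for some $r\ge1$ and $f\in\mathbb{Z}[t]$. Thus $h^0(m_1D_1+m_2D_2)$ has a rational generating function along every ray $m=n(a,b)$, and one would guess that the rays fit together. This leads to the following conjecture, which comes from the paper \cite{CE} of Chen and Elizondo.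

\medskip
\noindent\textbf{Conjecture.} \emph{For all pseudo-effective $\mathbb{Q}$-divisors $D,D_1,\dots,D_l$ on a smooth projective surface $X$ over $\mathbb{C}$ there are $f,g\in\mathbb{Z}[t_1,\dots,t_l]$ with $g(0,\dots,0)=1$ and $M_{X,D,D_1,\dots,D_l}=f/g$.}

\subsection*{Results}
The conjecture is false. Recall that a series in $\mathbb{C}[[t_1,t_2]]$ is \emph{D-finite} if its partial derivatives of all orders span a finite-dimensional vector space over $\mathbb{C}(t_1,t_2)$.

\begin{theorem}\label{thm:A}
There is a smooth projective rational surface $X$, defined over $\mathbb{Q}$, with integral, effective, nef and big divisors $D_1,D_2$ such that for all $(m_1,m_2)\in\mathbb{N}^2\setminus\{0\}$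
\begin{equation}\label{eq:formula}
h^0(m_1D_1+m_2D_2)=2+\tfrac12\big(53m_1^2+324m_1m_2+481m_2^2-15m_1-45m_2\big)+\delta(m_1,m_2),
\end{equation}
where $\delta(m_1,m_2)=1$ if $m_2=\binom{m_1+1}{3}$ and $\delta(m_1,m_2)=0$ otherwise. Hence
\[
M_{X,0,D_1,D_2}=R(t_1,t_2)+G(t_1,t_2),\qquad G=\sum_{n\ge0}t_1^{\,n}\,t_2^{\binom{n+1}{3}},
\]
where $R$ is a rational function with denominator $(1-t_1)^3(1-t_2)^3$. The series $M_{X,0,D_1,D_2}$ is not rational, not algebraic over $\mathbb{C}(t_1,t_2)$, and not D-finite. The conjecture is false for every $l\ge2$.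
\end{theorem}

For integral $D_1$ the case $l=1$, $D=0$ is the theorem of Cutkosky and Srinivas, so $l=2$ is the smallest possible value with $D=0$. Formula \eqref{eq:formula} shows how the one-variable theorem is evaded: a ray through the origin meets the cubic $m_2=\binom{m_1+1}{3}$ in finitely many points, so along each ray $h^0$ is eventually a polynomial, while the cubic carries infinitely many points of $\mathbb{N}^2$.

Two positive results locate the failure. An algebraic group is \emph{semiabelian} if it is an extension of an abelian variety by a torus $\mathbb{G}_m^r$; the group $\operatorname{Pic}^0(Z)$ is recalled in Section~\ref{sec:conv}.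

\begin{theorem}\label{thm:B}
If $D_1,\dots,D_l$ are semiample $\mathbb{Q}$-divisors and $D$ is any $\mathbb{Q}$-divisor on $X$, then $M_{X,D,D_1,\dots,D_l}=f/\prod_i(1-t_i^r)^{w_i}$ with $f\in\mathbb{Z}[t_1,\dots,t_l]$ and positive integers $r,w_1,\dots,w_l$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $D_1,\dots,D_l$ be nef and big $\mathbb{Q}$-divisors and $D$ any $\mathbb{Q}$-divisor on $X$. Assume that for all $i\ne j$ and every effective divisor $Z$ all of whose components $C$ satisfy $D_i\cdot C=D_j\cdot C=0$, the group $\operatorname{Pic}^0(Z)$ is semiabelian (no hypothesis if $l=1$). Then $M_{X,D,D_1,\dots,D_l}=f/g$ with $f\in\mathbb{Z}[t_1,\dots,t_l]$ and $g$ a finite product of factors $1-t^v$, $v\in\mathbb{N}^l\setminus\{0\}$.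
\end{theorem}

The surface of Theorem~\ref{thm:A} contains an integral curve $E$ with $D_1\cdot E=D_2\cdot E=0$ and $\operatorname{Pic}^0(E)\cong\mathbb{G}_a^2$. So ``semiample'' in Theorem~\ref{thm:B} cannot be weakened to ``nef and big'', and the semiabelian hypothesis in Theorem~\ref{thm:C} cannot be dropped. We do not classify the data $(X,D,D_1,\dots,D_l)$ for which the series is rational.

\subsection*{The mechanism}
Let the $D_i$ be integral, nef and big. Deep inside the orthant $\mathbb{N}^l$, vanishing theorems reduce $h^0(D+\sum m_iD_i)$ to the Euler characteristic, which is a polynomial in $m$, plus $h^1$ of the restriction to a fixed divisor $Z$ whose components are orthogonal to all $D_i$ (Lemma~\ref{lem:Z}). The restrictions $L_i=\mathcal{O}_Z(D_i)$ are points of the algebraic group $\mathcal{G}=\operatorname{Pic}^0(Z)$, and $h^1$ jumps along closed subsets $V\subset\mathcal{G}$. Rationality thus depends on the sets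
\[
T(V)=\{m\in\mathbb{N}^l:\ L_1^{m_1}\otimes\cdots\otimes L_l^{m_l}\in V\}.
\]
If $\mathcal{G}$ is semiabelian, the Mordell--Lang theorem says that $T(V)$ is the trace on $\mathbb{N}^l$ of finitely many cosets of subgroups of $\mathbb{Z}^l$, and such sets have rational generating functions. Vector groups behave as follows.
\begin{itemize}
\item If $\mathcal{G}=\mathbb{G}_a$, then $V$ is finite or all of $\mathcal{G}$, and $T(V)$ is $\mathbb{N}^l$ or is cut out by finitely many cosets of the kernel of $\mathbb{Z}^l\to\mathbb{C}$.
\item If $\mathcal{G}=\mathbb{G}_a^d$ and $l=1$, then $T(V)$ is the set of common zeros in $\mathbb{N}$ of polynomials in one variable, so it is finite or $\mathbb{N}$.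
\item If $\mathcal{G}=\mathbb{G}_a^2$, $l=2$ and $L_1,L_2$ are the standard basis vectors, then $T(V)=V\cap\mathbb{N}^2$ is the set of lattice points on a plane curve, and $V=\{b=a^2\}$ gives $\sum_nt_1^nt_2^{n^2}$.
\end{itemize}
So $l=2$, $\mathcal{G}=\mathbb{G}_a^2$ is the first place to look for a counterexample among vector groups. We need a curve with this Picard group and a curved jumping locus (Section~\ref{sec:curve}), a surface on which the curve is orthogonal to two nef and big divisors with prescribed restrictions (Section~\ref{sec:surface}), and an exact count of sections (Section~\ref{sec:count}). Section~\ref{sec:gaps} finishes the proof of Theorem~\ref{thm:A}; Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}.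

\section{Conventions and standard facts}\label{sec:conv}

A \emph{curve} is an integral projective curve, and a \emph{divisor} has integer coefficients unless it is called a $\mathbb{Q}$-divisor. We write $\sim$ for linear and $\equiv$ for numerical equivalence. A $\mathbb{Q}$-divisor $B$ on $X$ is \emph{pseudo-effective} if its numerical class is a limit of classes of effective $\mathbb{Q}$-divisors; \emph{nef} if $B\cdot C\ge0$ for all curves $C$; \emph{big} if $h^0(nB)\ge cn^2$ for some $c>0$ and all sufficiently divisible $n>0$; \emph{semiample} if some positive multiple $rB$ is integral and $\mathcal{O}_X(rB)$ is globally generated. A nef $B$ is big if and only if $B^2>0$. A curve $C$ with $C^2\ge0$ is nef, since it meets every other curve nonnegatively. Two nef divisors have nonnegative intersection, so $(B+B')^2\ge B^2$ for nef $B,B'$. We use the following textbook facts, where $K_X$ is a canonical divisor and $B,N$ are divisors.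
\begin{itemize}
\item \emph{Riemann--Roch.} $\chi(\mathcal{O}_X(B))=\chi(\mathcal{O}_X)+\frac12B\cdot(B-K_X)$.
\item \emph{Kawamata--Viehweg (Ramanujam) vanishing.} If $N$ is nef and big, then $H^i(X,K_X+N)=0$ for $i=1,2$. For ample $N$ this is Kodaira vanishing.
\item \emph{Restriction.} For an effective divisor $Z$, regarded as a closed subscheme, the sequence $0\to\mathcal{O}_X(B-Z)\to\mathcal{O}_X(B)\to\mathcal{O}_Z(B)\to0$ is exact.
\item \emph{Adjunction and duality.} For a curve $E\subset X$, possibly singular, $\omega_E=\mathcal{O}_E(K_X+E)$, and $H^1(E,L)$ is dual to $H^0(E,\omega_E\otimes L^{-1})$ for every line bundle $L$ on $E$.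
\item \emph{Nakai--Moishezon.} $B$ is ample if and only if $B^2>0$ and $B\cdot C>0$ for all curves $C$.
\item \emph{Hodge index.} If $P^2>0$ and $P\cdot V=0$, then $V^2\le0$, with equality only if $V\equiv0$.
\item \emph{Kodaira's lemma.} If $P$ is big, then $P\equiv A+N'$ with $A$ an ample and $N'$ an effective $\mathbb{Q}$-divisor.
\item \emph{Picard groups} \cite{BLR}. For an effective divisor $Z$, the classes of line bundles on $Z$ of degree $0$ on every irreducible component are the $\mathbb{C}$-points of a connected commutative algebraic group $\operatorname{Pic}^0(Z)$, of finite type and of dimension $h^1(\mathcal{O}_Z)$. A universal line bundle exists after an \'etale covering of $\operatorname{Pic}^0(Z)$.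
\end{itemize}
On a curve $E$, a nonzero section of a line bundle $L$ vanishes on an effective Cartier divisor of degree $\deg L$, and these divisors correspond bijectively to the lines in $H^0(E,L)$. In particular a nontrivial line bundle of degree $0$ has no nonzero section.

\section{Line bundles on a cuspidal curve of genus two}\label{sec:curve}

On a rational curve with one unibranch singular point, a line bundle of degree $0$ becomes trivial on the normalization, and its class measures how far a trivializing function is from being regular at the singular point. We want two independent additive conditions, so we take the cusp $y^2=x^5$, whose semigroup $\langle2,5\rangle=\mathbb{N}\setminus\{1,3\}$ has two gaps. We compactify it inside the surface that will be blown up later.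

The Hirzebruch surface $\mathbb{F}_3$ is the quotient of $\{(x,z,w,y)\in\mathbb{C}^4:(x,z)\ne0,\ (w,y)\ne0\}$ by the action $(\lambda,\mu)\cdot(x,z,w,y)=(\lambda x,\lambda z,\mu w,\lambda^3\mu y)$ of $(\mathbb{C}^*)^2$. Let
\[
\Gamma=\{y^2=x^5zw^2\}\subset\mathbb{F}_3 ;
\]
both sides have weight $\lambda^6\mu^2$. On $\Gamma$, $w=0$ would force $y=0$, which is excluded; so we normalize $w=1$. In the chart $z=1$ the curve is $y^2=x^5$, with coordinate ring $\mathbb{C}[t^2,t^5]$ through $(x,y)=(t^2,t^5)$. In the chart $x=1$ it is the smooth curve $y^2=z$. Rescaling $(x,z,w,y)=(t^2,1,1,t^5)$ by $\lambda=t^{-2}$, $\mu=1$ gives $(1,u^2,1,u)$ with $u=1/t$. The two charts are integral and overlap, so $\Gamma$ is a curve. Its normalization $\mathbb{P}^1\to\Gamma$, with coordinate $t$, is bijective, and $u$ identifies the complement of the point $p$ ($t=0$) with the affine line. For $a\in\mathbb{C}$ let $[a]$ be the smooth point with $u=a$.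

Let $[t^k]h$ denote the coefficient of $t^k$ in a power series $h$, and let $\tilde{\mathcal{O}}=\mathbb{C}[t]_{(t)}$. The local ring of $\Gamma$ at $p$ is
\begin{equation}\label{eq:localring}
\mathcal{O}_p=\{h\in\tilde{\mathcal{O}}:\ [t]h=[t^3]h=0\}.
\end{equation}
Indeed, the series with all exponents in $\langle2,5\rangle$ form a subring of $\mathbb{C}[[t]]$ that contains $\mathbb{C}[t^2,t^5]$ and, by the geometric series, the inverses of its elements with nonzero constant term; this gives ``$\subset$''. Conversely, an element of the right side has the form $c_0+c_2t^2+t^4a(t)/b(t)$ with polynomials $a,b$ and $b(0)\ne0$, and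
\[
\frac{t^4a(t)}{b(t)}=\frac{t^4a(t)b(-t)}{b(t)b(-t)}
\]
has numerator in $t^4\mathbb{C}[t]\subset\mathbb{C}[t^2,t^5]$ and denominator in $\mathbb{C}[t^2]$, nonzero at $p$. In particular $p$ is singular and $\dim\tilde{\mathcal{O}}/\mathcal{O}_p=2$.

For a divisor $\Delta=\sum n_i[a_i]$ supported on the smooth locus put
\[
s(\Delta)=(s_1(\Delta),s_3(\Delta))=\Big(\sum n_ia_i,\ \sum n_ia_i^3\Big)\in\mathbb{C}^2 .
\]
The map $s$ is additive and $s([0])=(0,0)$. The next lemma is Abel's theorem for $\Gamma$; the logarithm turns the multiplicative condition ``unit of $\mathcal{O}_p$'' into additive ones.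

\begin{lemma}\label{lem:abel}
If $\deg\Delta=0$, then $\Delta\sim0$ on $\Gamma$ if and only if $s(\Delta)=(0,0)$.
\end{lemma}

\begin{proof}
Assume the $a_i$ distinct and put $h=\prod_{a_i\ne0}(1-a_it)^{n_i}$. It has order $n_i$ at $u=a_i\ne0$, order $0$ at $t=0$, and order $-\sum_{a_i\neq0}n_i$ at $u=0$, which is the coefficient of $[0]$ in $\Delta$ because $\deg\Delta=0$. So the divisor of $h$ on $\mathbb{P}^1$ is $\Delta$. Now $\Delta\sim0$ means that some rational function is a unit of $\mathcal{O}_p$ and has divisor $\Delta$ on the smooth locus. Such a function has divisor $\Delta$ on $\mathbb{P}^1$, so it is a constant multiple of $h$. As $h(0)=1$, it follows from \eqref{eq:localring} that $\Delta\sim0$ if and only if $c_1=c_3=0$ in the expansion $h=1+c_1t+c_2t^2+c_3t^3+\cdots$. Since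
\[
\log h=c_1t+\big(c_2-\tfrac12c_1^2\big)t^2+\big(c_3-c_1c_2+\tfrac13c_1^3\big)t^3+\cdots,
\]
this holds if and only if $[t]\log h=[t^3]\log h=0$. Finally $\log h=-\sum_{k\ge1}\big(\sum_in_ia_i^k\big)t^k/k$.
\end{proof}

Thus two divisors on the smooth locus are linearly equivalent if and only if they have the same degree and the same invariant $s$. For example $[a]+[-a]\sim2[0]$, through the function $1-a^2t^2$.

\begin{proposition}\label{prop:pic}
The map $s$ induces an isomorphism of groups $\operatorname{Pic}^0(\Gamma)\to\mathbb{C}^2$, and $\operatorname{Pic}^0(\Gamma)\cong\mathbb{G}_a^2$ as algebraic groups.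
\end{proposition}

\begin{proof}
A generator of the stalk at $p$ of a line bundle $L$ is a rational section whose divisor $\Delta$ lies in the smooth locus, and $L\cong\mathcal{O}_\Gamma(\Delta)$. So by Lemma~\ref{lem:abel}, $s$ gives a well-defined injective homomorphism. It is onto because $s([a]-[0])=(a,a^3)$ and $s(2[c]+[-2c]-3[0])=(0,-6c^3)$. A connected commutative algebraic group over $\mathbb{C}$ is an extension of an abelian variety $A$ by a product $\mathbb{G}_m^r\times\mathbb{G}_a^d$. Ours is torsion-free, so $r=0$; and $A=0$, since torsion points of $A$ lift to torsion points when the kernel is divisible. Finally $d=h^1(\mathcal{O}_\Gamma)=\dim\tilde{\mathcal{O}}/\mathcal{O}_p=2$, by the cohomology sequence of $0\to\mathcal{O}_\Gamma\to\nu_*\mathcal{O}_{\mathbb{P}^1}\to\tilde{\mathcal{O}}/\mathcal{O}_p\to0$, where $\nu$ is the normalization.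
\end{proof}

The jumping locus that we use is the image of the smooth locus under $a\mapsto[a]-[0]$, the cubic $\{(a,a^3)\}\subset\mathbb{C}^2$. It detects the effective classes of degree one.

\begin{lemma}\label{lem:degone}
Let $\deg\Delta=1$. Then $h^0(\Gamma,\mathcal{O}_\Gamma(\Delta))=1$ if $s_3(\Delta)=s_1(\Delta)^3$, and $h^0(\Gamma,\mathcal{O}_\Gamma(\Delta))=0$ otherwise.
\end{lemma}

\begin{proof}
An effective Cartier divisor of degree $1$ is supported at one point $q$, and its local equation $\phi$ satisfies $\dim\mathcal{O}_q/(\phi)=1$, so $(\phi)$ is the maximal ideal and $q$ is a regular point. Hence the divisor is $[a]$ for some $a\in\mathbb{C}$. By Lemma~\ref{lem:abel}, $[a]\sim\Delta$ if and only if $(a,a^3)=s(\Delta)$. So the class of $\Delta$ contains at most one effective divisor, which gives $h^0\le1$, and it contains one exactly when $s_3(\Delta)=s_1(\Delta)^3$.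
\end{proof}

We now choose two classes whose nonnegative combinations meet the cubic infinitely often. Since $a^3-a$ is divisible by $6$ for $a\in\mathbb{Z}$, the invariants $(1,1)$ and $(0,6)$ will do. They are realized by
\begin{equation}\label{eq:Delta}
\Delta_1=[0]-[-1],\quad s(\Delta_1)=(1,1);\qquad\Delta_2=3[0]-[-2]-2[1],\quad s(\Delta_2)=(2-2,\,8-2)=(0,6).
\end{equation}
The simpler choice $[0]-[-2]$ for $\Delta_2$, with invariant $(2,8)$, fails: $m_1+2m_2=a$ and $m_1+8m_2=a^3$ give $m_1=a(4-a^2)/3$, which is negative for $a\ge3$.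

\begin{corollary}\label{cor:curve}
For $m\in\mathbb{N}^2$ let $L_m=\mathcal{O}_\Gamma(m_1\Delta_1+m_2\Delta_2)$. Then $L_m$ is nontrivial for $m\ne0$, and $h^0(\Gamma,L_m([0]))=\delta(m)$ for all $m$.
\end{corollary}

\begin{proof}
The invariant of $L_m$ and of $L_m([0])$ is $(m_1,m_1+6m_2)$. It vanishes only for $m=0$, and it lies on the cubic if and only if $m_2=(m_1^3-m_1)/6=\binom{m_1+1}{3}$.
\end{proof}

So already on the curve, $\sum_mh^0(\Gamma,L_m([0]))\,t^m=G=1+t_1+t_1^2t_2+t_1^3t_2^4+t_1^4t_2^{10}+\cdots$.

\begin{example}
The first terms can be seen by hand. For $m=(1,0)$ we have $[0]+\Delta_1=2[0]-[-1]\sim[1]$. For $m=(2,1)$ we have $[0]+2\Delta_1+\Delta_2=6[0]-2([1]+[-1])-[-2]\sim2[0]-[-2]\sim[2]$. Both cases use only the relation $[a]+[-a]\sim2[0]$. For $m=(3,4)$ the divisor is $16[0]-3[-1]-4[-2]-8[1]$, and its equivalence with $[3]$ is given by the polynomial $h=(1-3t)(1+t)^3(1+2t)^4(1-t)^8$ of degree $16$. It is not an even function, since it vanishes at $t=\frac13$ and not at $t=-\frac13$, but it lies in $\mathcal{O}_p$ because $3-3-8+8=0$ and $27-3-32+8=0$.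
\end{example}

\section{The surface and the two divisors}\label{sec:surface}

\subsection*{The blow-up}
On $\mathbb{F}_3$ the divisors $\{x=0\}$ and $\{z=0\}$ are fibers of the ruling $(x:z)$, of class $F$; the divisor $\sigma=\{w=0\}$ is the negative section, with $\sigma^2=-3$; and $\{y=0\}$ has class $S=\sigma+3F$. Hence
\[
S^2=3,\qquad S\cdot F=1,\qquad F^2=0,\qquad S\cdot\sigma=0,
\]
and the canonical class is minus the sum of the four coordinate divisors, $K_{\mathbb{F}_3}=-(2F+\sigma+S)=-2S+F$. The curve $\Gamma$ has class $2S$, so $\Gamma^2=12$.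

By the Hodge index theorem a curve orthogonal to a nef and big divisor has negative square, so we must blow up at least $13$ times along $\Gamma$. Let $X\to\mathbb{F}_3$ be the blow-up of the $13$ points $[a]$, $a\in\{-6,-5,\dots,6\}$. Their coordinates $(1,a^2,1,a)$ are rational, so $X$ is a smooth rational surface defined over $\mathbb{Q}$, with $\chi(\mathcal{O}_X)=1$. Let $e_a$ be the exceptional curves and $E$ the strict transform of $\Gamma$, which we identify with $\Gamma$ since only smooth points are blown up. Pullbacks of $S$ and $F$ keep their names. Then $e_a^2=-1$, $e_a$ is orthogonal to $S$, $F$ and $e_b$ for $b\ne a$, and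
\begin{equation}\label{eq:numbers}
E\sim2S-\sum_ae_a,\qquad K_X\sim-2S+F+\sum_ae_a\sim F-E,
\end{equation}
\[
E^2=12-13=-1,\qquad E\cdot S=6,\qquad E\cdot F=2,\qquad E\cdot e_a=1 .
\]
The restrictions to $E$ are
\begin{equation}\label{eq:restr}
e_a|_E=[a],\qquad F|_E\sim2[0],\qquad S|_E\sim6[0],\qquad E|_E\sim-[0],\qquad\omega_E\cong\mathcal{O}_E(2[0]).
\end{equation}
Indeed, the fiber $z=0$ cuts out $u^2=0$ on $\Gamma$; $S=\sigma+3F$ and $\sigma$ is disjoint from $\Gamma$; and $\omega_E=\mathcal{O}_E(K_X+E)=\mathcal{O}_E(F)$. Finally $E|_E\sim12[0]-\sum_a[a]$ has degree $-1$ and invariant $(-\sum a,-\sum a^3)=(0,0)$, so it is equivalent to $-[0]$ by Lemma~\ref{lem:abel}. This is the purpose of the symmetric choice of points: twisting by $E$ changes the degree on $E$ but not the invariant $s$.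

\subsection*{Nef divisors orthogonal to $E$}
Because $E^2=-1$, the orthogonal projection onto $E^\perp$ preserves integrality. For a divisor $B$ put $B^\sharp=B+(B\cdot E)E$; this is additive in $B$.

\begin{lemma}\label{lem:sharp}
\emph{(a)} We have $B^\sharp\cdot E=0$, $\;B^\sharp\cdot B'^\sharp=B\cdot B'+(B\cdot E)(B'\cdot E)$, $\;B^\sharp\cdot F=B\cdot F+2\,B\cdot E$, and $B^\sharp|_E\sim B|_E-(B\cdot E)[0]$.

\emph{(b)} If $B$ is nef, then $B^\sharp$ is nef; if moreover $B^2>0$, then $B^\sharp$ is big.

\emph{(c)} The classes $F$ and $S-e_a$ are nef and effective, and $(S-e_a)^2=2$.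
\end{lemma}

\begin{proof}
(a) With $k=B\cdot E$ and $k'=B'\cdot E$ we get $(B+kE)\cdot E=k-k$ and $(B+kE)\cdot(B'+k'E)=B\cdot B'+2kk'-kk'$. The other two formulas follow from $E\cdot F=2$ and $E|_E\sim-[0]$.

(b) Here $k\ge0$, so $B^\sharp\cdot C=B\cdot C+kE\cdot C\ge0$ for curves $C\ne E$, while $B^\sharp\cdot E=0$. Also $(B^\sharp)^2=B^2+k^2$.

(c) A general fiber is a curve of class $F$ with square $0$. The section $\{y=ax^3w\}$ of $\mathbb{F}_3$ is a smooth rational curve of class $S$ through $[a]=(1,a^2,1,a)$. On the blow-up of this one point its strict transform is a curve of square $3-1=2$, hence nef. Its pullback to $X$ is nef and effective of class $S-e_a$.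
\end{proof}

By \eqref{eq:restr}, subtracting $e_a$ contributes $-[a]$ on $E$, while $S$, $F$ and $E$ contribute only multiples of $[0]$. So \eqref{eq:Delta} dictates which $e_a$ to subtract; each is paired with a copy of $S$ to stay nef, and copies of $F$ are added to leave room for the vanishing theorem. Put
\[
A_1=(S-e_{-1})+F,\qquad A_2=(S-e_{-2})+2(S-e_1)+3F,\qquad D_i=A_i^\sharp .
\]
Thus $A_1=S+F-e_{-1}$ and $A_2=3(S+F)-e_{-2}-2e_1$. From $(S+F)^2=5$, $(S+F)\cdot E=8$ and $(S+F)\cdot F=1$ we get
\[
A_1\cdot E=8-1=7,\qquad A_2\cdot E=24-1-2=21,\qquad A_1\cdot F=1,\qquad A_2\cdot F=3,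
\]
\[
A_1^2=5-1=4,\qquad A_2^2=45-1-4=40,\qquad A_1\cdot A_2=15 .
\]
By Lemma~\ref{lem:sharp}, $D_1=A_1+7E$ and $D_2=A_2+21E$ are nef, big, effective (we fix effective divisors in these classes) and orthogonal to $E$, with
\begin{equation}\label{eq:inter}
\begin{gathered}
D_1^2=4+49=53,\qquad D_2^2=40+441=481,\qquad D_1\cdot D_2=15+147=162,\\
D_1\cdot F=1+14=15,\qquad D_2\cdot F=3+42=45,
\end{gathered}
\end{equation}
and
\begin{equation}\label{eq:Drestr}
D_1|_E\sim8[0]-[-1]-7[0]=\Delta_1,\qquad D_2|_E\sim24[0]-[-2]-2[1]-21[0]=\Delta_2 .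
\end{equation}

\section{Counting sections in three layers}\label{sec:count}

Let $D$ be orthogonal to $E$. The vanishing theorem applies to $D-jE$ if $D-jE-K_X\sim D-F-(j-1)E$ is nef and big. This divisor has degree $-2+(j-1)=j-3$ on $E$, so the first candidate is $j=3$. From $D-3E$ we climb back to $D$ through three restriction sequences, whose quotients are line bundles of degrees $2,1,0$ on the curve $E$ of arithmetic genus $2$. The layers of degrees $2$ and $0$ depend only on whether $\mathcal{O}_E(D)$ is trivial. The middle layer sees the cubic.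

\begin{proposition}\label{prop:layers}
Let $B$ be a divisor on $X$ such that $B-F$ is nef and $(B-F)^2>0$. Put $D=B^\sharp$ and assume that $L=\mathcal{O}_E(D)$ is nontrivial. Then
\[
h^0(D)=h^0(D-E)=2+\tfrac12\big(D^2-D\cdot F\big)+h^0(E,L([0])).
\]
\end{proposition}

\begin{proof}
Since $F^\sharp=F+2E$ and $K_X\sim F-E$, we have $D-3E-K_X\sim D-F-2E=(B-F)^\sharp$, which is nef and big by Lemma~\ref{lem:sharp}(b). Hence $H^i(X,D-3E)=0$ for $i=1,2$. By \eqref{eq:restr}, the restriction sequences read
\[
0\to\mathcal{O}_X(D-(j+1)E)\to\mathcal{O}_X(D-jE)\to L(j[0])\to0 .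
\]
Both $L$ and $L^{-1}$ are nontrivial of degree $D\cdot E=0$, so they have no nonzero sections.

\emph{Layer $j=2$.} By duality and $\omega_E\cong\mathcal{O}_E(2[0])$, the space $H^1(E,L(2[0]))$ is dual to $H^0(E,L^{-1})=0$, and $H^2$ vanishes on the curve $E$. So $H^i(X,D-2E)$ lies between two zero groups for $i=1,2$, and $h^0(D-2E)=\chi(D-2E)$.

\emph{Layer $j=1$.} As $H^1(X,D-2E)=0$, the sequence is exact on global sections, and $h^0(D-E)=\chi(D-2E)+h^0(E,L([0]))$.

\emph{Layer $j=0$.} As $H^0(E,L)=0$, we get $h^0(D)=h^0(D-E)$.

Riemann--Roch with $D\cdot E=0$, $E^2=-1$, $E\cdot F=2$ gives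
\[
\chi(D-2E)=1+\tfrac12(D-2E)\cdot(D-E-F)=1+\tfrac12\big(D^2-D\cdot F-2+4\big).\qedhere
\]
\end{proof}

\begin{proof}[Proof of \eqref{eq:formula} and of the decomposition $M=R+G$]
For $m\in\mathbb{N}^2\setminus\{0\}$ put $A_m=m_1A_1+m_2A_2$ and $D_m=m_1D_1+m_2D_2=A_m^\sharp$. The divisor $A_m-F$ is a sum of divisors $S-e_a$ and $F$ with at least one summand $S-e_a$, so it is nef with square at least $2$ by Lemma~\ref{lem:sharp}(c). By \eqref{eq:Drestr}, $\mathcal{O}_E(D_m)$ is the bundle $L_m$ of Corollary~\ref{cor:curve}, which is nontrivial and has $h^0(E,L_m([0]))=\delta(m)$. Proposition~\ref{prop:layers} gives $h^0(D_m)=Q(m)+\delta(m)$ with $Q(m)=2+\frac12(D_m^2-D_m\cdot F)$, and \eqref{eq:inter} gives $D_m^2=53m_1^2+324m_1m_2+481m_2^2$ and $D_m\cdot F=15m_1+45m_2$. This is \eqref{eq:formula}.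

For $m=0$ we have $h^0=1$, while $Q(0)+\delta(0)=3$. Hence $M_{X,0,D_1,D_2}=R+G$ with $R=-2+\sum_{m\in\mathbb{N}^2}Q(m)t^m$. Since $Q$ has degree at most $2$ in each variable and $(1-t)^3\sum_nn^jt^n$ is a polynomial for $j\le2$, the product $(1-t_1)^3(1-t_2)^3R$ is a polynomial.
\end{proof}

\begin{remark}
The equality $h^0(D_m)=h^0(D_m-E)$ says that every section of $D_m$, $m\ne0$, vanishes along $E$. So neither $D_1$ nor $D_2$ is semiample, and Theorem~\ref{thm:B} does not apply. The hypothesis of Theorem~\ref{thm:C} fails for $Z=E$, since $\mathbb{G}_a^2$ (Proposition~\ref{prop:pic}) is torsion-free and a semiabelian group of positive dimension is not.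
\end{remark}

\section{Series with growing gaps}\label{sec:gaps}

A rational series, and more generally a solution of a linear differential equation with polynomial coefficients, has coefficients that satisfy a recurrence of bounded length. Such a recurrence cannot restart after a long run of zeros.

\begin{lemma}\label{lem:gap}
Let $K$ be a field of characteristic $0$ and $H=\sum_cg_cs^c\in K[[s]]$. Suppose that the support $\{c:g_c\ne0\}=\{c_0<c_1<\cdots\}$ is infinite and $c_{n+1}-c_n\to\infty$. Then there is no relation $\sum_{j=0}^dp_j\,\partial_s^jH=q$ with $p_0,\dots,p_d,q\in K[s]$ and some $p_j\ne0$.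
\end{lemma}

\begin{proof}
Suppose there is one. Write $p_j=\sum_ap_{j,a}s^a$, with $p_{j,a}=0$ for $a<0$, and $(c)_j=c(c-1)\cdots(c-j+1)$. For $k>\deg q$ and $k\ge\max_j\deg p_j$, the coefficient of $s^k$ gives $\sum_{j,a}p_{j,a}\,(k-a+j)_j\,g_{k-a+j}=0$. Grouping the terms by $\rho=j-a$,
\begin{equation}\label{eq:rec}
\sum_\rho Q_\rho(k)\,g_{k+\rho}=0,\qquad Q_\rho(k)=\sum_jp_{j,j-\rho}\,(k+\rho)_j\in K[k].
\end{equation}
For fixed $\rho$ the polynomials $(k+\rho)_j$ in $k$ have distinct degrees $j$, so $Q_\rho\ne0$ as soon as some $p_{j,j-\rho}\ne0$. Hence finitely many $Q_\rho$, and at least one, are nonzero. Let $\rho_+$ and $\rho_-$ be the largest and the smallest such index. Take $n$ so large that $c_{n+1}-c_n>\rho_+-\rho_-$, that \eqref{eq:rec} holds for $k=c_{n+1}-\rho_+$, and that $Q_{\rho_+}(k)\ne0$; the last condition excludes finitely many integers $k$, because $K$ has characteristic $0$. For $\rho_-\le\rho<\rho_+$ we have $c_n<k+\rho<c_{n+1}$, so \eqref{eq:rec} reduces to $Q_{\rho_+}(k)\,g_{c_{n+1}}=0$, a contradiction.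
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
Let $M=M_{X,0,D_1,D_2}$. Regard $G$ as a series in $s=t_2$ over $K=\mathbb{C}(t_1)$. Its coefficients are $g_0=1+t_1$, $g_c=t_1^n$ for $c=\binom{n+1}{3}$ with $n\ge2$, and $0$ otherwise. The gaps are $\binom{n+2}{3}-\binom{n+1}{3}=\binom{n+1}{2}\to\infty$, so Lemma~\ref{lem:gap} applies to $G$.

\emph{Not rational.} If $gM=f$ with polynomials $f$ and $g\ne0$, then $g\,(1-t_1)^3(1-t_2)^3\,G$ is a polynomial. This contradicts the case $d=0$ of the lemma.

\emph{Not D-finite.} If $M$ is D-finite, then $1$ and the derivatives of $M$ span a finite-dimensional $\mathbb{C}(t_1,t_2)$-space, which contains all $\partial_{t_2}^jG=\partial_{t_2}^jM-\partial_{t_2}^jR$. Clearing denominators in a linear dependence gives $\sum_jp_j\,\partial_{t_2}^jG=0$ with $p_j\in\mathbb{C}[t_1,t_2]$ not all zero, which again contradicts the lemma.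

\emph{Not algebraic.} Suppose $M$ has minimal polynomial $\Phi$ over $k=\mathbb{C}(t_1,t_2)$. For $\partial=\partial_{t_i}$, differentiating $\Phi(M)=0$ gives $\partial M=-\Phi^\partial(M)/\Phi'(M)\in k(M)$, where $\Phi^\partial$ is obtained by differentiating the coefficients. So the finite extension $k(M)$ is stable under both derivations, and $M$ is D-finite, which was just excluded.

\emph{All $l\ge2$.} Effective divisors are pseudo-effective, so the conjecture fails for $l=2$. For $l>2$ take $D=0$ and $D_i=D_1$ for $i\ge3$. If $M_{X,0,D_1,\dots,D_l}=f/g$ with $g(0,\dots,0)=1$, then setting $t_3=\dots=t_l=0$ leaves a nonzero denominator and makes $M$ rational.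
\end{proof}

\section{Semiample divisors}\label{sec:B}

Both positive results end with the multigraded Hilbert--Serre theorem.

\begin{lemma}\label{lem:HS}
Let $W=\bigoplus_{m\in\mathbb{N}^l}W_m$ be a finitely generated graded module over $\mathbb{C}[y_1,\dots,y_s]$, where $\deg y_j=v_j\in\mathbb{N}^l\setminus\{0\}$. Then $H_W=\sum_m(\dim W_m)\,t^m$ equals $f/\prod_j(1-t^{v_j})$ with $f\in\mathbb{Z}[t_1,\dots,t_l]$.
\end{lemma}

\begin{proof}
For $s=0$ the module is finite-dimensional. For $s>0$, the kernel $W'$ and the cokernel $W''$ of multiplication by $y_s$ are finitely generated over $\mathbb{C}[y_1,\dots,y_{s-1}]$, and $(1-t^{v_s})H_W=H_{W''}-t^{v_s}H_{W'}$. Induct on $s$.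
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Removing the round-down.} Choose $r\ge1$ such that every $rD_i$ is integral and $L_i=\mathcal{O}_X(rD_i)$ is globally generated; a common multiple of the exponents for the single $D_i$ works. Write $m=a+rn$ with $a\in\{0,\dots,r-1\}^l$ and $n\in\mathbb{N}^l$. As $rD_i$ is integral,
\begin{equation}\label{eq:round}
\Big\lfloor D+\sum m_iD_i\Big\rfloor=\Big\lfloor D+\sum a_iD_i\Big\rfloor+\sum n_i\,rD_i .
\end{equation}
Put $L^n=\bigotimes L_i^{n_i}$ and $w_i=h^0(X,L_i)\ge1$. It suffices to show that for every line bundle $\mathcal{F}$ the series $\sum_nh^0(\mathcal{F}\otimes L^n)t^n$ is a polynomial over $\prod(1-t_i)^{w_i}$: then substitute $t_i^r$ for $t_i$, multiply by $t^a$ and sum over $a$.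

\emph{Finite generation.} For $l=1$ one maps $X$ to projective space by $L_1$ and applies Serre's theorem: for a coherent sheaf $\mathcal{H}$ on $\mathbb{P}(U)=\operatorname{Proj}\operatorname{Sym}U$, the module $\bigoplus_{k\ge0}H^0(\mathcal{H}(k))$ is finitely generated over $\operatorname{Sym}U$. To treat all $L^n$ as powers of one bundle, let $\pi:Y=\operatorname{Proj}_X\operatorname{Sym}(\bigoplus L_i)\to X$, so that $\pi_*\mathcal{O}_Y(k)=\bigoplus_{|n|=k}L^n$ with $|n|=\sum n_i$. The bundle $\mathcal{O}_Y(1)$ is a quotient of $\pi^*\bigoplus L_i$, hence generated by $U=\bigoplus_iH^0(X,L_i)$; this is where semiampleness is used. We get a morphism $\varphi:Y\to\mathbb{P}(U)$ with $\varphi^*\mathcal{O}(1)=\mathcal{O}_Y(1)$. It is proper, so $\mathcal{H}=\varphi_*\pi^*\mathcal{F}$ is coherent. The projection formula for $\pi$ and for $\varphi$ gives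
\[
\bigoplus_{n\in\mathbb{N}^l}H^0(X,\mathcal{F}\otimes L^n)=\bigoplus_{k\ge0}H^0\big(Y,\pi^*\mathcal{F}\otimes\mathcal{O}_Y(k)\big)=\bigoplus_{k\ge0}H^0\big(\mathbb{P}(U),\mathcal{H}(k)\big),
\]
compatibly with multiplication by $U$. So the left side is finitely generated over $\operatorname{Sym}U$. It is $\mathbb{N}^l$-graded, and $\operatorname{Sym}U$ is a polynomial ring with $w_i$ variables whose degree is the $i$-th basis vector. Lemma~\ref{lem:HS} concludes.
\end{proof}

\section{Nef and big divisors}\label{sec:C}

Finite generation is no longer available, so we show directly that the function $m\mapsto h^0(D+\sum m_iD_i)$ is a finite sum of functions with rational generating series.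

\subsection*{Good functions}
Call $\psi:\mathbb{N}^l\to\mathbb{Z}$ \emph{good} if $g\cdot\sum_m\psi(m)t^m$ is a polynomial for some finite product $g$ of factors $1-t^v$, $v\in\mathbb{N}^l\setminus\{0\}$; this polynomial has integer coefficients, since both factors do. Theorem~\ref{thm:C} asserts that $m\mapsto h^0(D+\sum m_iD_i)$ is good. Three rules will be used.
\begin{itemize}
\item[(G1)] Sums and differences of good functions are good (multiply the denominators).
\item[(G2)] Integer-valued polynomial functions are good, with $g$ a power of $\prod(1-t_i)$.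
\item[(G3)] Let $\psi$ be good on $\mathbb{N}^k$, let $a\in\mathbb{N}^l$, and let $u_1,\dots,u_k\in\mathbb{N}^l$ be linearly independent. The function equal to $\psi(n)$ at $a+\sum n_iu_i$ and to $0$ elsewhere is good (substitute $t^{u_i}$ for the variables and multiply by $t^a$).
\end{itemize}

\begin{lemma}\label{lem:coset}
If $\Sigma\subset\mathbb{Z}^l$ is a finite union of cosets of subgroups, then the indicator function of $\Sigma\cap\mathbb{N}^l$ is good.
\end{lemma}

\begin{proof}
An intersection of cosets is a coset or empty, so by inclusion--exclusion and (G1) we may take $\Sigma=v+\Lambda$ with a subgroup $\Lambda$. Put $T=\Sigma\cap\mathbb{N}^l$. Dickson's lemma says that every subset of $\mathbb{N}^l$ has finitely many minimal elements for the componentwise order. Let $v_1,\dots,v_s$ be the minimal elements of $(\Lambda\cap\mathbb{N}^l)\setminus\{0\}$. They generate the monoid $\Lambda\cap\mathbb{N}^l$: a nonzero element $x$ dominates some $v_j$, and $x-v_j\in\Lambda\cap\mathbb{N}^l$ has smaller coordinate sum. Every $\tau\in T$ dominates one of the finitely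 many minimal elements $\tau_0$ of $T$, and $\tau-\tau_0\in\Lambda\cap\mathbb{N}^l$. So $\bigoplus_{m\in T}\mathbb{C}\,t^m$, with $y_j$ acting as multiplication by $t^{v_j}$, is a $\mathbb{C}[y_1,\dots,y_s]$-module generated by the $t^{\tau_0}$. Apply Lemma~\ref{lem:HS}.
\end{proof}

\subsection*{Localizing the cohomology on a fixed divisor}
Vanishing for $D+\sum m_iD_i$ with all $m_i$ large can be obstructed only by curves orthogonal to all $D_i$, because the degree on them does not grow. As with $3E$ in Section~\ref{sec:count}, we subtract a divisor $Z$ supported on these curves that is very negative on each of them.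

\begin{lemma}\label{lem:Z}
Let $l\ge1$, let $D$ be a divisor and $D_1,\dots,D_l$ nef and big divisors, and put $B_m=D+\sum m_iD_i$. There are $n_0\in\mathbb{N}$ and an effective divisor $Z$, possibly zero, whose components are orthogonal to all $D_i$, such that
\[
h^0(B_m)=\chi(\mathcal{O}_X(B_m))+h^1(Z,\mathcal{O}_Z(B_m))\qquad\text{whenever all }m_i\ge n_0 .
\]
\end{lemma}

\begin{proof}
The divisor $P=\sum D_i$ is nef with $P^2>0$. Let $\mathcal{N}$ be the set of curves $C$ with $P\cdot C=0$; as the $D_i$ are nef, this means $D_i\cdot C=0$ for all $i$. Write $P\equiv A+N'$ as in Kodaira's lemma; this step and the use of the Hodge index theorem below need bigness.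

\emph{The set $\mathcal{N}$ is finite with negative definite intersection matrix.} For $C\in\mathcal{N}$ we have $N'\cdot C=-A\cdot C<0$, so $C$ is a component of $N'$. Let $V$ be a $\mathbb{Q}$-combination of curves in $\mathcal{N}$. By the Hodge index theorem $V^2\le0$, with equality only if $V\equiv0$. In that case write $V=V_+-V_-$ with $V_\pm$ effective without common components. Then $V_+^2=V_+\cdot V_-\ge0$, so $V_+\equiv0$ and $V_-\equiv0$; intersecting with $A$ gives $V_+=V_-=0$.

\emph{The divisor $Z$.} If $\mathcal{N}=\emptyset$, put $Z=0$. Otherwise there is a unique $\mathbb{Q}$-divisor $Z_0$ supported on $\mathcal{N}$ with $Z_0\cdot C=-1$ for all $C\in\mathcal{N}$. It is effective: write $Z_0=Z_+-Z_-$ as above; then $0\ge Z_-\cdot Z_0=Z_-\cdot Z_+-Z_-^2\ge-Z_-^2\ge0$, so $Z_-^2=0$ and $Z_-=0$. Let $Z=kZ_0$ with $k>0$ such that $Z$ is integral and $k>(K_X-D)\cdot C$ for all $C\in\mathcal{N}$. Then $B=D-K_X-Z$ satisfies $B\cdot C>0$ for all $C\in\mathcal{N}$.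

\emph{The divisor $B+nP$ is ample for $n\gg0$.} Choose $n'$ with $B+n'A$ ample. For a curve $C$ not contained in the support of $N'$ and $n\ge n'$,
\[
(B+nP)\cdot C=(B+n'A)\cdot C+n'N'\cdot C+(n-n')P\cdot C>0 .
\]
Among the finitely many components $C$ of $N'$, those in $\mathcal{N}$ have $(B+nP)\cdot C=B\cdot C>0$, and the others have $P\cdot C\ge1$, so $(B+nP)\cdot C>0$ for $n\gg0$. Also $(B+nP)^2=B^2+2nB\cdot P+n^2P^2>0$ for $n\gg0$. By the Nakai--Moishezon criterion, $B+n_0P$ is ample for some $n_0\in\mathbb{N}$.

\emph{Conclusion.} If all $m_i\ge n_0$, then $B_m-Z-K_X=(B+n_0P)+\sum(m_i-n_0)D_i$ is ample plus nef, hence ample. By Kodaira vanishing $H^i(X,B_m-Z)=0$ for $i=1,2$. The restriction sequence to $Z$, on which $H^2$ vanishes, gives $H^1(X,B_m)\cong H^1(Z,\mathcal{O}_Z(B_m))$ and $H^2(X,B_m)=0$.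
\end{proof}

\subsection*{Two theorems on return sets}
We use the following results over $\mathbb{C}$.
\begin{itemize}
\item[(ML1)] Let $\mathcal{G}$ be a commutative algebraic group, $L\in\mathcal{G}(\mathbb{C})$ and $V\subset\mathcal{G}$ closed. Then $\{n\in\mathbb{N}:L^n\in V\}$ is the union of a finite set and finitely many arithmetic progressions. This is the Skolem--Mahler--Lech theorem for commutative algebraic groups in characteristic $0$, used by Cutkosky and Srinivas. It is also a special case of the dynamical Mordell--Lang theorem for \'etale maps of Bell, Ghioca and Tucker \cite{BGT}, applied to translation by $L$.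
\item[(ML2)] Let $\mathcal{G}$ be semiabelian, $\Lambda\subset\mathcal{G}(\mathbb{C})$ a finitely generated subgroup and $V\subset\mathcal{G}$ closed. Then $V\cap\Lambda$ is a finite union of cosets of subgroups of $\Lambda$. This is the Mordell--Lang theorem (Faltings, Vojta; McQuillan \cite{McQ}).
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Choose $r\ge1$ with all $rD_i$ integral. By \eqref{eq:round}, (G3) and (G1) we may replace $D_i$ by $rD_i$ and $D$ by the divisors $\lfloor D+\sum a_iD_i\rfloor$; the hypothesis depends only on orthogonality and does not change. So let all divisors be integral. We prove by induction on $l$, for all $D$ at once, that $m\mapsto h^0(B_m)$ is good. For $l=0$ the function is a single integer. Let $l\ge1$ and take $Z$, $n_0$ from Lemma~\ref{lem:Z}.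

\emph{The boundary.} Put $\mathbf{n}=(n_0,\dots,n_0)$. Sort the points $m\notin\mathbf{n}+\mathbb{N}^l$ by the first index $j$ with $m_j<n_0$ and by $c=m_j$. This writes the complement of $\mathbf{n}+\mathbb{N}^l$ as the disjoint union of the finitely many sets $\{m_j=c,\ m_i\ge n_0\text{ for }i<j\}$. On such a set the function is the one attached to the family $(D_i)_{i\ne j}$ and the divisor $D+cD_j+n_0\sum_{i<j}D_i$. The smaller family inherits the hypothesis, so by induction and (G3) these pieces are good. It remains to show that $m\mapsto h^0(B_{\mathbf{n}+m})$ is good. By Riemann--Roch and (G2) the term $\chi$ in Lemma~\ref{lem:Z} is good, and for $Z=0$ we are done. Let $Z\ne0$.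

\emph{The jumping loci.} Each $L_i=\mathcal{O}_Z(D_i)$ has degree $D_i\cdot C=0$ on every component $C$ of $Z$, so $L_i\in\mathcal{G}=\operatorname{Pic}^0(Z)$. Write $L^m=\bigotimes L_i^{m_i}$, so that $\mathcal{O}_Z(B_m)=\mathcal{O}_Z(D)\otimes L^m$, and for $k\ge1$ let
\[
V_k=\{L\in\mathcal{G}:\ h^1(Z,\mathcal{O}_Z(D)\otimes L)\ge k\}.
\]
Let $\mathcal{G}'\to\mathcal{G}$ be an \'etale covering over which a universal bundle exists. The preimage of $V_k$ in $\mathcal{G}'$ is closed by semicontinuity of cohomology, and the covering is open and surjective, so $V_k$ is closed. The chain $V_1\supset V_2\supset\cdots$ has empty intersection and $\mathcal{G}$ is noetherian, so $V_k=\emptyset$ for $k\gg0$. Therefore $h^1(Z,\mathcal{O}_Z(B_m))$ is the finite sum over $k$ of the indicator functions of the conditions $L^m\in V_k$, and by (G1) it suffices to show that the indicator function of $T_k=\{m\in\mathbb{N}^l:L^{\mathbf{n}+m}\in V_k\}$ is good.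

\emph{The case $l=1$.} By (ML1), the indicator function of $T_k$ is eventually periodic, say of period $b$; multiplying its series by $1-t^b$ gives a polynomial.

\emph{The case $l\ge2$.} The components of $Z$ are orthogonal to $D_1$ and $D_2$, so $\mathcal{G}$ is semiabelian by hypothesis. By (ML2), $V_k$ meets the subgroup generated by $L_1,\dots,L_l$ in a finite union of cosets of subgroups. The preimage of this union under $\mathbb{Z}^l\to\mathcal{G}(\mathbb{C})$, $m\mapsto L^m$, is a finite union of cosets of subgroups of $\mathbb{Z}^l$, and so is its translate by $-\mathbf{n}$. Lemma~\ref{lem:coset} applies to $T_k$.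
\end{proof}

\begin{remark}
The semiabelian hypothesis enters only through (ML2). At the top level of the induction it is needed for curves orthogonal to all $D_i$. It is stated for pairs because the boundary pieces lead to subfamilies, down to two divisors $D_i,D_j$, where the curves orthogonal to just these two matter; for a single divisor (ML1) needs no hypothesis. In $\mathbb{G}_a^2$ the conclusion of (ML2) fails for the cubic of Lemma~\ref{lem:degone}: it meets the lattice spanned by $(1,1)$ and $(0,6)$ in the infinite set $\{(a,a^3):a\in\mathbb{Z}\}$, which contains no coset of a nonzero subgroup, since a line meets the cubic in at most three points.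
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGT}
Bell, Ghioca, and Tucker, Amer. J. Math. \textbf{132} (2010).

\bibitem{BLR}
Bosch, L\"utkebohmert, and Raynaud, \emph{N\'eron Models}, \S9.2--9.3.

\bibitem{CE}
Xi Chen and E. Javier Elizondo, \emph{Zariski's conjecture and Euler-Chow series}, arXiv:1906.08694 (2019).

\bibitem{McQ}
McQuillan, Invent. Math. \textbf{120} (1995).

\end{thebibliography}
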